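# Distance functions that are differences of convex functions, and linear maps in dimension $d\ge 3$

## 1. DC functions, DC mappings, and the class $\mathcal D_d$

**Definition (DC function).** A function $f:\mathbb R^d\to\mathbb R$ is *DC* if $f=\varphi-u$ with $\varphi,u:\mathbb R^d\to\mathbb R$ convex.

*Example.* If $f\in C^2$ and its Hessian is bounded by $K$ in norm, then $f=\big(f+\frac K2|x|^2\big)-\frac K2|x|^2$ is DC. Non-smooth examples are $|x|-|y|$ on $\mathbb R^2$, and the minimum of two convex functions: $\min(\varphi_1,\varphi_2)=\varphi_1+\varphi_2-\max(\varphi_1,\varphi_2)$.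

**Definition (DC mapping).** A mapping $F=(F_1,\dots,F_d):\mathbb R^d\to\mathbb R^d$ is *DC* if each $F_i$ is DC.

*Example.* Every linear map is DC, and so is the shear $(x',z)\mapsto(x',z+|x'|)$ on $\mathbb R^{d-1}\times\mathbb R$.

**Definition (bilipschitz bijection, similarity).** A bijection $F$ of $\mathbb R^d$ is *bilipschitz* if for some $\Lambda\ge1$ we have $|x-y|/\Lambda\le|F(x)-F(y)|\le\Lambda|x-y|$ for all $x,y$. It is a *similarity* with ratio $\lambda>0$ if $|F(x)-F(y)|=\lambda|x-y|$ for all $x,y$.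

*Example.* $\mathrm{diag}(1,2,1,\dots,1)$ is bilipschitz with $\Lambda=2$ and is not a similarity.

**Definition (the class $\mathcal D_d$).** For $\varnothing\ne A\subset\mathbb R^d$ write $d_A=\operatorname{dist}(\cdot,A)$. Put
$$\mathcal D_d=\{\varnothing\}\cup\{\varnothing\ne A\subset\mathbb R^d:\ A\text{ is closed and }d_A\text{ is DC}\}.$$

*Examples.* If $A$ is closed and convex, $d_A$ is convex, so $A\in\mathcal D_d$. If $A,B\in\mathcal D_d$ are nonempty, then $d_{A\cup B}=\min(d_A,d_B)$. This is DC: if $d_A=\varphi_1-u_1$ and $d_B=\varphi_2-u_2$, the minimum is $\min(\varphi_1+u_2,\varphi_2+u_1)-(u_1+u_2)$. So $\mathcal D_d$ is stable under finite unions. A closed set outside the class is $A=\{0\}\cup\{1/n:n\ge1\}\subset\mathbb R$: its distance function has slopes $\pm1$, alternating infinitely often in $[0,1]$, and (F5) below forbids this.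

We use the following elementary facts.

* **(F1)** If $f=\varphi-u$ with $\varphi,u$ convex, then $f^+=\max(f,0)=\max(\varphi,u)-u$ is DC.
* **(F2)** A function that is convex near each point of a segment is convex on the segment.
* **(F3)** Compositions of DC functions with affine maps are DC. In particular, restrictions of DC functions to lines and affine subspaces are DC.
* **(F4)** Isometries of $\mathbb R^d$ preserve $\mathcal D_d$, because $d_{\Psi(M)}=d_M\circ\Psi^{-1}$.
* **(F5)** If $f:\mathbb R\to\mathbb R$ is DC, there is $R<\infty$ such that for all $x_0<\dots<x_n$ in $[0,1]$ the consecutive difference quotients $m_i=\frac{f(x_i)-f(x_{i-1})}{x_i-x_{i-1}}$ satisfy $\sum_i|m_{i+1}-m_i|\le R$.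

For (F5): if $f$ is convex, the $m_i$ are nondecreasing and bounded in modulus by the Lipschitz constant $\ell$ of $f$ on $[0,1]$, so the sum is $m_n-m_1\le2\ell$. For $f=\varphi-u$ add the two bounds.

*Example for (F5): a saw with slopes tending to $0$.* For $k\ge1$ and $x\in[2^{-k},2^{1-k}]$ let $h(x)=2^{-k}\operatorname{dist}(x,4^{-k}\mathbb Z)$, and let $h=0$ elsewhere. Block $k$ has $2^k$ teeth. Its slopes are $\pm2^{-k}$, and there are $2^{k+1}-1$ slope changes of size $2\cdot2^{-k}$, with sum $4-2^{1-k}\ge3$. So $h$ is not DC, although the slopes tend to $0$ at the origin. Our counterexample will produce a saw of this kind.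

**The question.** Let $F$ be a bilipschitz bijection of $\mathbb R^d$ that is $C^2$ smooth, or, more generally, DC. Does $M\in\mathcal D_d$ imply $F(M)\in\mathcal D_d$? For $d=2$ the answer is yes in both cases. This known result, and the question for $d>2$, are taken from Dušan Pokorný, Luděk Zajíček, "A characterization of sets in $\mathbb R^2$ with DC distance function", arXiv:2006.04303 (2020). For every $d>2$ the answer to both questions is no.

**Theorem 1.** Let $d\ge3$ and let $F:\mathbb R^d\to\mathbb R^d$ be a bilipschitz bijection which is differentiable at some point $x_0$, where $F'(x_0)$ is not a multiple of an orthogonal matrix. Then there is $M\in\mathcal D_d$ with $F(M)\notin\mathcal D_d$.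

**Corollary.** For every $d>2$, $F=\mathrm{diag}(1,2,1,\dots,1)$ is a bilipschitz bijection which is $C^\infty$ (hence $C^2$) and DC, and there is $M\in\mathcal D_d$ with $F(M)\notin\mathcal D_d$. So both the $C^2$ statement and the DC statement fail for every $d>2$.

**Theorem 2.** Let $d\ge3$ and let $F:\mathbb R^d\to\mathbb R^d$ be a bilipschitz bijection. Then $F(M)\in\mathcal D_d$ for all $M\in\mathcal D_d$ if and only if $F$ is a similarity.

**Theorem 3.** For each $d\ge3$ there is a Lipschitz DC function $g:\mathbb R^{d-1}\to\mathbb R$ whose graph is not in $\mathcal D_d$. Hence the bilipschitz DC bijection $(x',z)\mapsto(x',z+g(x'))$ maps a hyperplane (which is in $\mathcal D_d$) to a set not in $\mathcal D_d$.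

## 2. Linear maps, finite unions, and comparable distances

Let $F=L$ be linear and invertible. We look at some easy sets $M$.

*Convex sets.* $L$ maps closed convex sets to closed convex sets, so nothing can go wrong. By stability under finite unions, nothing goes wrong for finite unions of closed convex sets either.

*Complements of open convex sets.* Let $U\ne\varnothing,\mathbb R^d$ be open and convex, and $A=\mathbb R^d\setminus U$. Then $A$ is the union of the closed half-spaces disjoint from $U$. If these are $\{N\cdot v\le h_N\}$ with $|N|=1$, the function $Q(v)=\inf_N(N\cdot v-h_N)$ is concave and equals $d_A$ on $U$. It is finite: for a fixed $v_0\in U$ all $N\cdot v_0-h_N$ are positive, so $Q(v)\ge-|v-v_0|$. On $A$ we have $Q\le0$, so $d_A=Q^+$ is DC by (F1). Linear maps preserve this type of set as well.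

So a counterexample built from such pieces must use infinitely many of them.

**A first attempt at a proof.** For linear $L$ we want to understand $d_{LM}(Lv)=\inf_{w\in M}|L(v-w)|$, which is the distance from $v$ to $M$ in an ellipsoidal norm. It lies between two constant multiples of $d_M(v)$, and $d_M\circ L^{-1}$ is DC. One would like to transfer the DC property through this comparison. This step fails: with the saw $h$ above, $0\le h(x)\le|x|$, so $|x|\le|x|+h(x)\le2|x|$. The outer functions are DC and the middle one is not. Comparability controls sizes, whereas the DC property is about second-order oscillation.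

**A first attempt at a counterexample.** Take the complement of the open round cone $\{z>|(x,y)|\}$ and glue small bumps to its boundary. The inner normal at $(t,1,\sqrt{1+t^2})$ has direction $(-t,-1,\sqrt{1+t^2})$ and meets the axis at height $2\sqrt{1+t^2}$. So a bump at this point lowers the distance function on the axis near that height. Bumps of height about $\tau^2$ whose parameters $t$ are about $\tau$ apart create teeth of depth about $\tau^2$ and width about $\tau$. The slopes are about $\tau$, and there is room for $1/\tau$ teeth, so one row of bumps contributes total slope change of order $1$. Infinitely many rows, shrinking to the apex, contradict (F5).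

This makes a *bad* set, and we need a bad set that is the linear image of a *good* set. The effect above uses that normals of a round cone all meet one line. On an elliptic cone they do not. With boundary $cz=|(ax,by)|$, $a<b$, the inner normal at $\big(\frac ta,\frac1b,\frac{\sqrt{1+t^2}}c\big)$ has direction $(-at,-b,c\sqrt{1+t^2})$ and meets the plane $y=0$ at a point with $x=\big(\frac1a-\frac a{b^2}\big)t>0$. So the good set $A$ will be the elliptic cone complement with a suitable infinite family of bumps, and $L=\mathrm{diag}(a,b,c)$ will make the cone round. It remains to prove that the elliptic set really is good; this is the main work.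

## 3. An elliptic cone with shrinking rows of balls

Fix $0<a<b$ and $c>0$; write $v=(x,y,z)$ and $L=\mathrm{diag}(a,b,c)$. $C$ denotes a constant depending only on $a,b,c$, which may change from line to line; numbered constants also depend only on $a,b,c$. "For $\tau$ small" means $0<\tau\le\tau_0$, where $\tau_0\in(0,1)$ depends only on $a,b,c$; finitely many conditions on $\tau_0$ are collected as we go.

**The cone.** Let
$$n_\theta=(-a\cos\theta,-b\sin\theta,c),\quad m_\theta=|n_\theta|,\quad N_\theta=n_\theta/m_\theta,$$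
$$U_0=\{v:n_\theta\cdot v>0\ \forall\theta\}=\{cz>|(ax,by)|\},\qquad A_0=\mathbb R^3\setminus U_0,$$
$$Q(v)=\min_\theta N_\theta\cdot v,\qquad D=\min(Q,2Q).$$
So $D=Q$ where $Q\ge0$ and $D=2Q$ where $Q<0$. Both functions are concave and positively $1$-homogeneous, and $A_0=\{Q\le0\}$. Since $A_0=\bigcup_\theta\{N_\theta\cdot v\le0\}$ is a union of half-spaces,
$$\operatorname{dist}(v,A_0)=Q(v)=D(v)\qquad(v\in U_0).$$
Only values on $U_0$ matter for distances. Using $2Q$ below the surface will confine the influence of a ball there; see Lemma 1(a).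

**One ball.** For $t\in[1,2]$ let $\theta\in(0,\pi/2)$ satisfy $\cot\theta=t$, so that $1/\sin\theta=\sqrt{1+t^2}$. Put
$$p(t)=\Big(\tfrac ta,\tfrac1b,\tfrac{\sqrt{1+t^2}}c\Big),\qquad n(t)=\frac{n_\theta}{\sin\theta}=\big(-at,-b,c\sqrt{1+t^2}\big),\qquad N(t)=N_\theta.$$
Then $p(t)\cdot n(t)=-t^2-1+(1+t^2)=0$, and $p(t)\in\partial A_0$. For $\tau$ small put
$$q=p(t)-(1-\tau^2)N(t),\quad B_{t,\tau}=\{|v-q|\le1\},\quad G_{t,\tau}(v)=|v-q|-1,\quad W_{t,\tau}=\{G_{t,\tau}\le D\}.$$
The unit ball $B_{t,\tau}$ sticks out of the half-space $\{N(t)\cdot v\le0\}$ by $\tau^2$. The set $W_{t,\tau}$ is where the ball, and not the cone, determines $\min(D,G_{t,\tau})$.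

**All balls.** Since $a<b$, $m_\theta\le m_*:=\sqrt{b^2+c^2}$. Put
$$H=2\sqrt2\Big(3c+m_*+\sqrt{\sqrt5\,m_*}\Big),$$
a value chosen for step (B) of Section 7. Let $\tau_k=\tau_02^{-k}$ ($k\ge1$), and let $\sigma_k>0$ satisfy $\sigma_1\le\frac1{10}$ and $\sigma_{k+1}\le\sigma_k/10$, otherwise arbitrary. Let $t_{k,j}=1+jH\tau_k$ for $0\le j\le J_k:=\lfloor1/(H\tau_k)\rfloor$, and
$$B_{kj}=\sigma_kB_{t_{k,j},\tau_k},\qquad G_{kj}(v)=\sigma_kG_{t_{k,j},\tau_k}(v/\sigma_k),$$
$$W_{kj}=\{G_{kj}\le D\}=\sigma_kW_{t_{k,j},\tau_k},\qquad A=A_0\cup\bigcup_{k,j}B_{kj}.$$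
The formula for $W_{kj}$ uses that $D$ is homogeneous. The set $A$ is closed: for each $k$ there are finitely many balls, they lie within distance $C\sigma_k\to0$ of $0$, and $0\in A_0$.

## 4. The region where one ball governs the distance

The purpose of the next lemma is to show that $W_{t,\tau}$ is a $C\tau$-thin tube around the normal segment $p(t)+s\,n(t)$, $0\le s\le1/b^2$, which runs from the surface of the cone to the plane $y=0$.

**Lemma 1.** Let $\tau$ be small, $v\in W=W_{t,\tau}$, $G=G_{t,\tau}$, $r=N(t)\cdot v$, $s=r/|n(t)|$, and write $v=p(t)+s\,n(t)+T$. Then $T\perp N(t)$, and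

(a) $Q(v)\ge-\tau^2$, $r\ge-\tau^2$, $G(v)\ge-2\tau^2$, $|v-q|\ge1-2\tau^2$, and $|T|^2\le2\tau^2(1+r)$.

(b) $-C\tau\le s\le\frac1{b^2}+C\tau$ and $|T|\le C\tau$.

(c) If $w\in B_{t,\tau}$ and $Q(w)\ge0$, then $w\in W$, $0\le N(t)\cdot w\le\tau^2$ and $|w-p(t)|\le3\tau$.

*Proof.* Write $N=N(t)$. Since $N\cdot p(t)=0$ and $N\cdot s\,n(t)=s|n(t)|=r$, we have $T\perp N$. Further,
$$v-q=(r+1-\tau^2)N+T,\qquad\text{so}\qquad G(v)\ge r-\tau^2.\tag{1}$$
Also $D\le Q\le r$ at $v$, because $Q$ is a minimum that includes $N\cdot v=r$.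

**(a)** If $Q(v)<0$, then $Q-\tau^2\le r-\tau^2\le G\le D=2Q$, so $Q\ge-\tau^2$; if $Q(v)\ge0$ this is trivial. Hence $r\ge Q\ge-\tau^2$, then $G\ge r-\tau^2\ge-2\tau^2$ and $|v-q|=1+G\ge1-2\tau^2$. From $G\le D\le r$ we get $|v-q|\le1+r$, that is, $(1+r-\tau^2)^2+|T|^2\le(1+r)^2$. So $|T|^2\le2\tau^2(1+r)-\tau^4\le 2\tau^2(1+r)$.

**(b)** The reason for the upper bound on $s$ is that beyond the plane $y=0$ the mirror-image half-space is closer. Let $n^*=n_{-\theta}/\sin\theta=(-at,b,c\sqrt{1+t^2})$. Then $|n^*|=|n(t)|$ and $n^*\cdot v=n(t)\cdot v+2b\,v_y$. So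
$$r-\tau^2\le G\le D\le Q\le\frac{n^*\cdot v}{|n(t)|}=r+\frac{2b\,v_y}{|n(t)|},\qquad\text{i.e.}\qquad v_y\ge-\frac{\tau^2|n(t)|}{2b}.$$
As $v_y=\frac1b-bs+T_y$, part (a) gives
$$bs\le\tfrac1b+C\tau^2+\tau\sqrt{2(1+s|n(t)|)}.\tag{2}$$
Suppose $s>0$ and let $C'=\max_{[1,2]}|n|$. Since $\sqrt{2(1+X)}\le2+X$ for $X\ge0$, (2) gives $(b-C'\tau)s\le\frac1b+C\tau^2+2\tau$, so $s\le C$ if $\tau\le b/(2C')$. Hence $r\le C$, and $|T|\le C\tau$ by (a). If $s\le0$, then $r\le0$ and $|T|\le\sqrt2\,\tau$ directly from (a). With these bounds (2) becomes $bs\le\frac1b+C\tau$. The lower bound follows from $r\ge-\tau^2$ and $|n(t)|\ge b$.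

**(c)** We have $G(w)\le0\le Q(w)=D(w)$, so $w\in W$. By (1), $r-\tau^2\le G(w)\le0$, and $r\ge Q(w)\ge0$. Since $|s\,n(t)|=|r|=r$, we get $|w-p(t)|\le r+|T|\le\tau^2+\tau\sqrt{2(1+\tau^2)}\le3\tau$. $\square$

## 5. The ruled surface of normals and a cheap convex function

**Why a naive correction fails.** To see that $d_A$ is DC we look for a convex $\varphi$ such that $\varphi-\min(D,\inf G_{kj})$ is convex. Subtracting $D$ helps, since $-D$ is convex. The issue is to make $\varphi-G_{kj}$ convex on $W_{kj}$. There the Hessian of $G_{kj}$ is of size $1/\sigma_k\sim1/|v|$.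

* The function $\varphi=C|v|$ has Hessian of the right size, $\frac C{|v|}(I-\hat v\hat v^{\!\top})$ with $\hat v=v/|v|$, but it vanishes in the radial direction. At $v=p(t)$ the radial direction is orthogonal to $N(t)$, hence to $v-q$, and this is a direction in which $G_{t,\tau}$ has its full second derivative $1/|v-q|$.
* We cannot ask for radial second derivative $\ge\frac1{|v|}$ everywhere: along a ray $\varphi''(\rho)\ge1/\rho$ on $(0,\rho_0]$ forces $\varphi'(\rho)\to-\infty$ as $\rho\to0+$, which is impossible for a finite convex function on $\mathbb R^3$.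

The way out is to supply radial convexity only in a thin layer. At scale $1$ all tubes $W_{t,\tau}$, $t\in[1,2]$, lie within $C\tau$ of one ruled surface, the union of the normal segments. If this surface is smooth and transverse to the rays from $0$, a convex function with second derivative $1$ across a layer of thickness $C\tau$ has gradient only $C\tau$. This pays for all the roughly $1/\tau$ balls of the row at once, and $\sum\tau_k<\infty$.

**Step 1: the surface and its transversality.** We describe the surface of normals as $\{S=0\}$ and show that $v\cdot\nabla S>0$ there. Let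
$$s(y)=\frac1{b^2}-\frac yb,\quad\alpha=\frac1c+c\,s(y),\quad\beta=\frac1a-a\,s(y),\quad\Phi(x,y)=\alpha\sqrt{1+x^2/\beta^2},\quad S(v)=z-\Phi(x,y).$$
Since $a<b$, $\beta_0:=\frac12\big(\frac1a-\frac a{b^2}\big)>0$. For $s_0>0$ small, $\beta\ge\beta_0$ and $\alpha\ge\frac1{2c}$ whenever $s(y)\in[-2s_0,\frac1{b^2}+2s_0]$. (For $a=b$ this breaks down: $\beta$ vanishes at $s=1/a^2$, where the normals meet the axis.) Let
$$Z_0=\{p(t)+s\,n(t):t\in[1,2],\ s\in[-s_0,\tfrac1{b^2}+s_0]\},$$
a compact set. At $p(t)+s\,n(t)=\big((\frac1a-as)t,\ \frac1b-bs,\ (\frac1c+cs)\sqrt{1+t^2}\big)$ we have $s(y)=s$, $x=\beta t$ and $z=\alpha\sqrt{1+t^2}$. Hence $S=0$ and $z>0$ on $Z_0$.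

Since $\alpha_y=-\frac cb$ and $\beta_y=\frac ab$, at such a point
$$\Phi_x=\frac{\alpha t}{\beta\sqrt{1+t^2}},\qquad\Phi_y=-\frac cb\sqrt{1+t^2}-\frac{\alpha at^2}{b\beta\sqrt{1+t^2}}.$$
As $z-x\Phi_x=\alpha\sqrt{1+t^2}-\frac{\alpha t^2}{\sqrt{1+t^2}}=\frac\alpha{\sqrt{1+t^2}}$, we get on $Z_0$
$$v\cdot\nabla S=z-x\Phi_x-y\Phi_y=\frac\alpha{\sqrt{1+t^2}}+\frac yb\Big(c\sqrt{1+t^2}+\frac{\alpha at^2}{\beta\sqrt{1+t^2}}\Big)\ge\frac1{2c\sqrt5}-Cs_0,$$
because the bracket is positive and bounded by some $C$, and $y=\frac1b-bs\ge-bs_0$. Fix $s_0$ so small that $v\cdot\nabla S\ge2c_0>0$ on $Z_0$.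

**Step 2: neighborhoods.** We need room around $Z_0$ on which $S$ is controlled. Choose $R_2>1+\max_{Z_0}|v|$, $R_1=R_2+1$, and put
$$V=\{|v|<R_1,\ s(y)\in(-2s_0,\tfrac1{b^2}+2s_0)\},\qquad V'=\{|v|\le R_2,\ s(y)\in[-\tfrac32s_0,\tfrac1{b^2}+\tfrac32s_0]\}.$$
Both are convex (a ball intersected with a slab), $V$ is open, $V'\subset V$, $Z_0\subset\operatorname{int}V'$, and $S$ is smooth with bounded first and second derivatives on $V$. Choose $\delta_0>0$ such that the closed $\delta_0$-neighborhood $K$ of $Z_0$ lies in $\operatorname{int}V'$, $0\notin K$ (possible since $z>0$ on $Z_0$), and $v\cdot\nabla S\ge c_0$ on $K$.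

By Lemma 1(b), for $\tau$ small and $v\in W_{t,\tau}$ we have $v-T=p(t)+s\,n(t)\in Z_0$ and $|T|\le C\tau<\delta_0$. So
$$W_{t,\tau}\subset\operatorname{int}K,\qquad|S|\le C_1\tau\ \text{ on }W_{t,\tau}.\tag{3}$$
For the second part, $S(v-T)=0$, the segment from $v-T$ to $v$ lies in $K$, and $|\nabla S|$ is bounded there. We take $C_1>0$.

**Step 3: the layer function.** Write $\nabla^2f$ for the Hessian of $f$.

**Lemma 2.** For $\tau$ small there is a convex $\psi^\tau:\mathbb R^3\to\mathbb R$, Lipschitz with constant $C_3\tau$, such that for every $t\in[1,2]$, on a neighborhood of $W_{t,\tau}$, $\psi^\tau$ is $C^2$ with $\nabla^2\psi^\tau\ge\nabla S\otimes\nabla S$.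

*Proof.* Let $\eta\in C^2(\mathbb R)$ be even with $0\le\eta''\le1$, $\eta''=1$ on $[-2C_1\tau,2C_1\tau]$ and $\eta''=0$ off $[-3C_1\tau,3C_1\tau]$. Then $\eta'$ is odd and $|\eta'|\le3C_1\tau$. On $V$ let $\psi=\eta(S)+\frac{C_2\tau}2|v|^2$ with $C_2=3C_1\sup_V\|\nabla^2S\|$. Then
$$\nabla^2\psi=\eta''(S)\nabla S\otimes\nabla S+\eta'(S)\nabla^2S+C_2\tau I\ge\eta''(S)\nabla S\otimes\nabla S\ge0,$$
and $|\nabla\psi|\le C_3\tau$ on $V$. So $\psi$ is convex on the convex open set $V$. We extend it:
$$\psi^\tau(v)=\sup_{w\in V'}\big[\psi(w)+\nabla\psi(w)\cdot(v-w)\big],\qquad v\in\mathbb R^3.$$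
By convexity of $\psi$ on $V$, each affine function in the supremum is $\le\psi$ on $V'$, and the one with $w=v$ gives equality at $v\in V'$; so $\psi^\tau=\psi$ on $V'$. A supremum of affine functions with slopes at most $C_3\tau$ that is finite at some point is finite everywhere, convex and $C_3\tau$-Lipschitz. Finally, by (3), the open set $\operatorname{int}V'\cap\{|S|<2C_1\tau\}$ contains $W_{t,\tau}$. On it $\psi^\tau=\psi\in C^2$ and $\eta''(S)=1$. $\square$

## 6. The elliptic set $A$ belongs to $\mathcal D_3$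

**Step 1: the convex function $\varphi$.** We add up the layers of all scales. Let $\psi_k(v)=\sigma_k\big(\psi^{\tau_k}(v/\sigma_k)-\psi^{\tau_k}(0)\big)$. It is convex and $|\psi_k(v)|\le C_3\tau_k|v|$. As $\sum\tau_k<\infty$, for any constant $C_4>0$
$$\varphi:=C_4\Big(|v|+\sum_k\psi_k\Big)$$
is a finite convex function on $\mathbb R^3$, and $\varphi(0)=0$.

**Step 2: $\varphi$ dominates every ball.** *Claim. For suitable $C_4$, $\varphi-G_{kj}$ is convex near each point of $W_{kj}$, for all $k,j$.*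

*Proof.* All $\psi_i$ are convex, so it suffices to consider $C_4(|v|+\psi_k)-G_{kj}$. The functions $|v|$, $\psi_k$ (up to a constant) and $G_{kj}$ all have the form $\sigma_kh(v/\sigma_k)$, and $W_{kj}=\sigma_kW_{t_{k,j},\tau_k}$. So by Lemma 2 it suffices to show
$$C_4\big(\nabla^2|v|+\nabla S\otimes\nabla S\big)\ge\nabla^2G_{t,\tau}\qquad\text{near }W_{t,\tau}.$$
By Lemma 1(a), for $\tau$ small, $|v-q|>\frac12$ near $W_{t,\tau}$, so $\nabla^2G_{t,\tau}\le|v-q|^{-1}I\le2I$ there. On $K$, $|v|$ lies between positive constants, $|\nabla S|\le C$, and $\nabla S\cdot\hat v\ge c'>0$. Let $w=\lambda\hat v+w^\perp$ with $w^\perp\perp\hat v$. From $\lambda\,\nabla S\cdot\hat v=\nabla S\cdot w-\nabla S\cdot w^\perp$ we get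
$$\lambda^2(\nabla S\cdot\hat v)^2\le2(\nabla S\cdot w)^2+C|w^\perp|^2,\qquad\text{so}\qquad|w|^2=\lambda^2+|w^\perp|^2\le C\big[(\nabla S\cdot w)^2+|w^\perp|^2/|v|\big].$$
The bracket is $w^{\!\top}\big(\nabla S\otimes\nabla S+\nabla^2|v|\big)w$, so $C_4=2C$ works, with the last $C$. $\square$

Fix this $C_4$ and let
$$f_A=\min\big(D,\inf_{k,j}G_{kj}\big),\qquad u=\varphi-f_A.$$

**Step 3: $u$ is convex away from $0$.** The sets $W_{kj}$ are closed and, by (3), $W_{kj}\subset\sigma_kK$ with $K$ compact, $0\notin K$, and finitely many $j$ for each $k$. So they are locally finite in $\mathbb R^3\setminus\{0\}$ and do not contain $0$. Off $W_{kj}$, $G_{kj}>D$. Let $v\ne0$. On a small neighborhood of $v$ that avoids all $W_{kj}$ not containing $v$, $f_A$ is the minimum of $D$ and of those finitely many $G_{kj}$ with $v\in W_{kj}$. So near $v$, $u$ is the maximum of $\varphi-D$, which is convex, and of finitely many functions $\varphi-G_{kj}$, convex near $v$ by the Claim. Thus $u$ is continuous and locally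 convex on $\mathbb R^3\setminus\{0\}$.

**Step 4: $u$ is convex across $0$.** We show continuity at $0$ and approximate. Since $0\notin W_{kj}$, $G_{kj}(0)>D(0)=0$ for all $k,j$, so $f_A(0)=0$ and $u(0)=0$. Moreover $f_A\le D\le|v|$ and $D\ge-2|v|$. On $W_{kj}\subset\sigma_kK$ Lemma 1(a) gives $G_{kj}\ge-2\tau_k^2\sigma_k\ge-C|v|$; off $W_{kj}$, $G_{kj}>D\ge-2|v|$. So $|f_A|\le C|v|$ and $u$ is continuous at $0$. By (F2), $u$ is convex on every segment avoiding $0$. A segment through $0$ is a limit of segments avoiding $0$, and by continuity the convexity inequality passes to the limit. So $u$ is convex on $\mathbb R^3$.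

**Step 5: $d_A=f_A^+$.** On $A_0$: $f_A\le D\le0$ and $d_A=0$. On $U_0$, the distance to a union is the infimum of the distances, so $d_A=\min(Q,\inf G_{kj}^+)$. Since $D=Q>0$ there, this equals $\big(\min(D,\inf G_{kj})\big)^+=f_A^+$.

On a point of $A_0$ both sides vanish, so $d_A=f_A^+$ on $\mathbb R^3$. Hence $f_A=\varphi-u$ is DC, and by (F1) so is $d_A=f_A^+$:
$$A\in\mathcal D_3.\tag{4}$$

## 7. The distance from $LA$ along the axis

For $\zeta>0$ let $o_\zeta=(0,0,\zeta)$; write $P=(P',P_3)$ for points of the image space. Then $LA_0=\{P_3\le|P'|\}$. For any $P$ put $g=P_3-|P'|$. Then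
$$|o_\zeta-P|^2=(P_3-g)^2+(\zeta-P_3)^2=2\Big(P_3-\frac{g+\zeta}2\Big)^2+\frac{(\zeta-g)^2}2,\tag{5}$$
as one checks by expanding. Since $\frac{\zeta^2}2-\frac{(\zeta-g)^2}2=g\zeta-\frac{g^2}2$,
$$|o_\zeta-P|\ge\frac\zeta{\sqrt2}\quad\text{as soon as}\quad2\Big(P_3-\frac{g+\zeta}2\Big)^2\ge g\zeta.\tag{6}$$
If $P\in LA_0$, then $g\le0$ and (6) applies; equality $|o_\zeta-P|=\zeta/\sqrt2$ holds at $P=(\frac\zeta2,0,\frac\zeta2)\in LA_0$. So $\operatorname{dist}(o_\zeta,LA_0)=\zeta/\sqrt2$.

Let $w\in B_{kj}\cap U_0$, $P=Lw$, and let $\theta$ correspond to $t_{k,j}$. Then $g=cw_z-|(aw_x,bw_y)|>0$ and $g=\min_{\theta'}n_{\theta'}\cdot w\le m_\theta\,N_\theta\cdot w$. Lemma 1(c), scaled by $\sigma_k$, gives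
$$0<g\le m_*\tau_k^2\sigma_k,\qquad\Big|P_3-\sigma_k\sqrt{1+t_{k,j}^2}\Big|\le3c\,\tau_k\sigma_k,\tag{7}$$
because $P_3=cw_z$ and the third coordinate of $p(t)$ is $\sqrt{1+t^2}/c$.

**(A) Low points.** *Let $\zeta_{k,j}=2\sigma_k\sqrt{1+t_{k,j}^2}$ and $\kappa=\frac c{4\sqrt2}$. Then $d_{LA}(o_{\zeta_{k,j}})\le\zeta_{k,j}/\sqrt2-2\kappa\tau_k^2\sigma_k$.*

*Proof.* The tip of the ball $B_{kj}$ is close enough. Divide all lengths by $\sigma_k$ and write $\tau=\tau_k$, $t=t_{k,j}$, $p=p(t)$, $N=N(t)$, $\zeta=2\sqrt{1+t^2}=2/\sin\theta$. The point $p+\tau^2N=q+N$ is in $B_{t,\tau}$. With $\nu=(-\cos\theta,-\sin\theta,1)$ we have $L\nu=n_\theta$ and $|\nu|^2=2$. Also $Lp=(t,1,\sqrt{1+t^2})=\frac1{\sin\theta}(\cos\theta,\sin\theta,1)$, so $o_\zeta-Lp=\frac\zeta2\nu$. Since $\nu\cdot LN=n_\theta\cdot N_\theta=m_\theta\ge c$,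
$$|o_\zeta-L(p+\tau^2N)|^2=\Big|\frac\zeta2\nu-\tau^2LN\Big|^2\le\frac{\zeta^2}2-\tau^2\zeta m_\theta+\tau^4\|L\|^2.$$
Use $\sqrt{X^2-Y}\le X-\frac Y{2X}$ with $X=\zeta/\sqrt2$ and $Y=\tau^2\zeta m_\theta-\tau^4\|L\|^2$. The distance is at most $\frac\zeta{\sqrt2}-\frac{\tau^2m_\theta}{\sqrt2}+C\tau^4\le\frac\zeta{\sqrt2}-\frac{\tau^2c}{2\sqrt2}$ for $\tau$ small, and $\frac c{2\sqrt2}=2\kappa$. $\square$

**(B) High points.** *Let $t'_{k,j}=\frac12(t_{k,j-1}+t_{k,j})$ and $\zeta'_{k,j}=2\sigma_k\sqrt{1+t_{k,j}'^2}$, $1\le j\le J_k$. For $\tau_0$ small, $d_{LA}(o_{\zeta'_{k,j}})=\zeta'_{k,j}/\sqrt2$.*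

*Proof.* Since $\operatorname{dist}(o_\zeta,LA_0)=\zeta/\sqrt2$, we must check the condition in (6) for $\zeta=\zeta'_{k,j}$ and $P=Lw$, $w\in B_{k'i}\cap U_0$, for every ball $B_{k'i}$.

*Same row, $k'=k$.* Here $|t'_{k,j}-t_{k,i}|\ge H\tau_k/2$. The derivative $t/\sqrt{1+t^2}$ of $\sqrt{1+t^2}$ is at least $1/\sqrt2$ on $[1,2]$, so by (7), as $\zeta/2=\sigma_k\sqrt{1+t_{k,j}'^2}$ and $\tau_k\le1$,
$$\Big|P_3-\frac{g+\zeta}2\Big|\ge\Big(\frac H{2\sqrt2}-3c-m_*\Big)\tau_k\sigma_k=\sqrt{\sqrt5\,m_*}\;\tau_k\sigma_k,$$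
by the choice of $H$. So $2\big(P_3-\frac{g+\zeta}2\big)^2\ge2\sqrt5\,m_*\tau_k^2\sigma_k^2\ge g\zeta$, since $\zeta\le2\sqrt5\,\sigma_k$.

*Other rows, $k'\ne k$.* For $\tau_0$ small, (7) gives $P_3\in\sigma_{k'}[1,3]$ and $g\le\sigma_{k'}/100$; and $\zeta\in\sigma_k[2.8,4.5]$.

If $k'>k$, then $\sigma_{k'}\le\sigma_k/10$, so $P_3\le0.3\sigma_k$ and $\frac{g+\zeta}2\ge1.4\sigma_k$. Hence $2\big(P_3-\frac{g+\zeta}2\big)^2\ge2\sigma_k^2\ge g\zeta$.

If $k'<k$, then $\sigma_k\le\sigma_{k'}/10$, so $P_3\ge\sigma_{k'}$ and $\frac{g+\zeta}2\le0.25\sigma_{k'}$. Hence $2\big(P_3-\frac{g+\zeta}2\big)^2\ge\sigma_{k'}^2\ge g\zeta$. $\square$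

Now fix $\tau_0\le\frac1{4H}$ so small that all of the above holds. Then $\frac1{2H\tau_k}\ge2$, so $J_k-1\ge\frac1{H\tau_k}-2\ge\frac1{2H\tau_k}$. Note that $\kappa,H,\tau_0$ do not depend on the $\sigma_k$.

**(C) The saw is not DC, with room for error.** *Let $f:\mathbb R\to\mathbb R$ satisfy, for all $k$,*
$$\big|f(\zeta)-\big(d_{LA}(o_\zeta)-\zeta/\sqrt2\big)\big|\le\tfrac12\kappa\tau_k^2\sigma_k$$
*at all points $\zeta=\zeta_{k,j}$ ($0\le j\le J_k$) and $\zeta=\zeta'_{k,j}$ ($1\le j\le J_k$). Then $f$ is not DC.*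

*Proof.* In block $k$ consider $\zeta'_{k,1}<\zeta_{k,1}<\zeta'_{k,2}<\dots<\zeta_{k,J_k-1}<\zeta'_{k,J_k}$. Consecutive parameters $t$ differ by $H\tau_k/2$, and $\frac d{dt}2\sqrt{1+t^2}\le2$, so consecutive gaps are at most $H\tau_k\sigma_k$. By (A), $f(\zeta_{k,j})\le-\frac32\kappa\tau_k^2\sigma_k$, and by (B), $f(\zeta'_{k,i})\ge-\frac12\kappa\tau_k^2\sigma_k$. So $f(\zeta'_{k,i})-f(\zeta_{k,j})\ge\kappa\tau_k^2\sigma_k$ for neighboring points. The difference quotient of $f$ is therefore at most $-\kappa\tau_k/H$ just before $\zeta_{k,j}$ and at least $\kappa\tau_k/H$ just after it. Block $k$ contributes at least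
$$(J_k-1)\frac{2\kappa\tau_k}H\ge\frac1{2H\tau_k}\cdot\frac{2\kappa\tau_k}H=\frac\kappa{H^2}$$
to the sum in (F5). The blocks lie in the intervals $\sigma_k[2\sqrt2,2\sqrt5]\subset[0,1]$ (as $\sigma_1\le\frac1{10}$), which are disjoint as $\sigma_{k+1}\le\sigma_k/10$. Concatenating $m$ blocks gives a sum at least $m\kappa/H^2$, and as $m$ is arbitrary this contradicts (F5). $\square$

Taking $f(\zeta)=d_{LA}(o_\zeta)-\zeta/\sqrt2$ for all $\zeta\in\mathbb R$, we see by (F3) that $d_{LA}$ is not DC, although $A\in\mathcal D_3$. For $d=3$, $L=\mathrm{diag}(1,2,1)$ this already answers both questions. The error allowed in (C) lets us treat nonlinear $F$ too.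

## 8. Bilipschitz maps with a non-conformal derivative: proof of Theorem 1

**Step 1: normalization.** We reduce to a diagonal derivative at $0$. If $\tilde F=\Psi\circ F\circ\Theta$ with isometries $\Psi,\Theta$, and $\tilde M\in\mathcal D_d$ has $\tilde F(\tilde M)\notin\mathcal D_d$, then $M=\Theta(\tilde M)\in\mathcal D_d$ and $F(M)=\Psi^{-1}(\tilde F(\tilde M))\notin\mathcal D_d$ by (F4). So we may compose $F$ on both sides with translations and, by the singular value decomposition, with orthogonal maps, and assume $x_0=0$, $F(0)=0$ and $F'(0)=\mathcal L=\mathrm{diag}(a,b,c,\lambda_4,\dots,\lambda_d)$. The entries are positive because $F$ is bilipschitz, and not all equal, since otherwise $F'(x_0)$ would be a multiple of an orthogonal matrix. As singular values may be listed in any order, we may assume $a<b$.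

Let $\Lambda\ge1$ be a bilipschitz constant of $F$. Then $|v|/\Lambda\le|F(v)|\le\Lambda|v|$, and passing to the derivative, $|v|/\Lambda\le|\mathcal Lv|\le\Lambda|v|$. Let $\omega(\rho)=\sup_{0<|v|\le\rho}|F(v)-\mathcal Lv|/|v|$. It is nondecreasing, and $\omega(\rho)\to0$ as $\rho\to0$.

**Step 2: choice of the set.** The scales $\sigma_k$ are still free, and we use them to beat the nonlinearity. With $L=\mathrm{diag}(a,b,c)$ take $A$ as in Section 3. Since $\kappa,\tau_k$ do not depend on the $\sigma_k$, we can choose the $\sigma_k$ one after another so small that also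
$$9\Lambda\,\omega(9\Lambda\sigma_k)\le\tfrac12\kappa\tau_k^2.$$
Put $M_*=A\times\mathbb R^{d-3}$. Then $d_{M_*}(v,v')=d_A(v)$ for $(v,v')\in\mathbb R^3\times\mathbb R^{d-3}$, so $M_*\in\mathcal D_d$ by (4) and (F3). Since $\mathcal LM_*=LA\times\mathbb R^{d-3}$, for $y=(o_\zeta,0)$ we have $d_{\mathcal LM_*}(y)=d_{LA}(o_\zeta)$.

**Step 3: comparing $F$ with its derivative.** Let $\zeta$ be one of the points $\zeta_{k,j},\zeta'_{k,j}$ of block $k$, and $y=(o_\zeta,0)$, so $|y|=\zeta\le4.5\sigma_k$. Since $0\in M_*$ and $F(0)=0$, $d_{F(M_*)}(y)\le|y|$. If $|w|>2\Lambda|y|$, then $|F(w)-y|\ge|F(w)|-|y|>|y|$. The same holds with $\mathcal L$ in place of $F$. So both $d_{F(M_*)}(y)$ and $d_{\mathcal LM_*}(y)$ are infima over $w\in M_*$ with $|w|\le2\Lambda|y|$, and for such $w$ we have $|F(w)-\mathcal Lw|\le|w|\,\omega(2\Lambda|y|)$. Therefore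
$$|d_{F(M_*)}(y)-d_{\mathcal LM_*}(y)|\le2\Lambda|y|\,\omega(2\Lambda|y|)\le9\Lambda\sigma_k\,\omega(9\Lambda\sigma_k)\le\tfrac12\kappa\tau_k^2\sigma_k.$$

**Step 4: conclusion.** By (C), $f(\zeta)=d_{F(M_*)}\big((0,0,\zeta),0\big)-\zeta/\sqrt2$ is not DC. So the restriction of $d_{F(M_*)}$ to a line is not DC, and by (F3) $d_{F(M_*)}$ is not DC. The set $F(M_*)$ is closed and nonempty, as $F$ is a homeomorphism. Thus $F(M_*)\notin\mathcal D_d$. $\blacksquare$

**Proof of the Corollary.** $F=\mathrm{diag}(1,2,1,\dots,1)$ is linear, hence $C^\infty$ and DC, and it is a bilipschitz bijection. Its derivative is not a multiple of an orthogonal matrix, since the singular values $1$ and $2$ differ. Apply Theorem 1. $\blacksquare$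

## 9. Only similarities preserve $\mathcal D_d$: proof of Theorem 2

**Step 1: similarities.** If $F$ is a similarity with ratio $\lambda$, then for nonempty $M\in\mathcal D_d$ we have $d_{F(M)}=\lambda\,d_M\circ F^{-1}$ with $F^{-1}$ affine, so $F(M)\in\mathcal D_d$ by (F3).

**Step 2: a preserving map is conformal almost everywhere.** Suppose $F$ preserves $\mathcal D_d$. By Rademacher's theorem $F$ is differentiable a.e. By Theorem 1, $F'(x)$ is a multiple of an orthogonal matrix at every point of differentiability, and it is nonsingular because $|F'(x)h|\ge|h|/\Lambda$.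

**Step 3: constant orientation.** Let $x$ be a point of differentiability. For $0<|h|\le\rho$ with $\rho$ small, the remainder $F(x+h)-F(x)-F'(x)h$ has norm at most $|h|/(2\Lambda)$. So $F'(x)h+\epsilon\,\big(F(x+h)-F(x)-F'(x)h\big)\ne0$ for all $\epsilon\in[0,1]$. By homotopy invariance the local degree of $F$ at $x$ is $\operatorname{sign}\det F'(x)$. The local degree of a homeomorphism of $\mathbb R^d$ is constant on $\mathbb R^d$. Composing $F$ with a reflection, which does not affect whether $F$ is a similarity, we may assume $\det F'>0$ a.e. If $F'(x)$ is $\lambda$ times an orthogonal matrix, $\lambda>0$, then $\|F'(x)\|^d=\lambda^d=\det F'(x)$. So $F\in W^{1,\infty}_{loc}$ and $\|F'\|^d=\det F'$ a.e.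

**Step 4: Liouville's theorem.** We use Reshetnyak's form (1967): *if $d\ge3$, $\Omega\subset\mathbb R^d$ is a domain, $f\in W^{1,d}_{loc}(\Omega,\mathbb R^d)$ and $\|f'\|^d=\det f'$ a.e., then $f$ is constant or the restriction of a Möbius transformation.* So $F$ is the restriction to $\mathbb R^d$ of a Möbius transformation of $\mathbb R^d\cup\{\infty\}$. As $F(\mathbb R^d)=\mathbb R^d$, it fixes $\infty$, so $F$ is a similarity. $\blacksquare$

## 10. A Lipschitz DC graph with non-DC distance: proof of Theorem 3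

First let $d=3$. Take $A$ as in Section 3 (for example $a=c=1$, $b=2$, $\sigma_k=10^{-k}$), with $\tau_0$ decreased if necessary. All earlier statements hold for smaller $\tau_0$. Let $e_3=(0,0,1)$, $g_0(x,y)=|(ax,by)|/c$ and $\kappa_1=\min_\theta c/m_\theta>0$, so $e_3\cdot N_\theta\ge\kappa_1$. The plan is to show that $A$ is a hypograph of a Lipschitz DC function and to use the boundary of $LA$.

**Step 1: the exposed caps face upward.** Let $w\in B_{kj}$ with $Q(w)\ge0$. Rescale to $\sigma_k=1$, and write $\tau=\tau_k$, $N=N(t_{k,j})$, $q$ the center of the ball. By (1) and Lemma 1, $w-q-N=(r-\tau^2)N+T$ with $0\le r\le\tau^2$ and $|T|\le\tau\sqrt{2(1+\tau^2)}\le2\tau$. So $|w-q-N|\le3\tau$ and, for $\tau$ small,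
$$e_3\cdot(w-q)\ge\kappa_1/2.\tag{8}$$

**Step 2: $A$ is a hypograph.** Let $v\notin A$ and $\lambda>0$, and suppose $w=v+\lambda e_3\in A$. Since $v\in U_0$, also $w\in U_0$, so $w\in B_{kj}$ for some $k,j$. Rescale to $\sigma_k=1$. With $\theta$ corresponding to $t_{k,j}$, Lemma 1(c) gives $0<n_\theta\cdot v=n_\theta\cdot w-c\lambda\le m_\theta\tau^2-c\lambda$, so $\lambda\le C\tau^2\le\kappa_1$ for $\tau$ small. By (8),
$$|v-q|^2=|w-q|^2-2\lambda\,e_3\cdot(w-q)+\lambda^2\le|w-q|^2-\lambda\kappa_1+\lambda^2\le1.$$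
Thus $v\in B_{kj}\subset A$, a contradiction. So $A$ is closed and downward closed in $z$. It contains $A_0=\{z\le g_0\}$, and $A\setminus A_0$ is bounded. Hence $A=\{z\le g(x,y)\}$ with $g=\sup(g_0,u_{kj})$, where $u_{kj}$ is the upper hemisphere function of $B_{kj}$, used where defined.

**Step 3: bounds for the hemisphere functions.** We locate where $u_{kj}$ matters. Let $P_{kj}=\{(x,y):u_{kj}(x,y)\text{ defined},\ u_{kj}\ge g_0\}$, a compact set. For $(x,y)\in P_{kj}$ the point $w=(x,y,u_{kj}(x,y))$ is in $B_{kj}\cap\{Q\ge0\}$. By Lemma 1(c) it is within $3\tau_k\sigma_k$ of $\sigma_kp(t_{k,j})$, and by (8), rescaled, its height above the center of the ball is at least $\kappa_1\sigma_k/2$. So $(x,y)$ is interior to the domain of $u_{kj}$. Near $P_{kj}$ we have $u_{kj}=q_3+\ell$, where $\ell=\sqrt{\sigma_k^2-|\xi|^2}\ge\kappa_1\sigma_k/4$, $q_3$ is the third coordinate of the center, and $\xi$ is the horizontal displacement from the center. Since $\nabla u_{kj}=-\xi/\ell$ and $\nabla^2u_{kj}=-\big(\frac1\ell I+\frac{\xi\otimes\xi}{\ell^3}\big)$,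
$$|\nabla u_{kj}|\le C,\qquad\nabla^2u_{kj}\ge-C\sigma_k^{-1}I\qquad\text{near }P_{kj}.$$
Moreover $P_{kj}$ lies within $3\tau_k\sigma_k$ of $\sigma_k(t_{k,j}/a,1/b)$. So, for $\tau_0$ small, the $P_{kj}$ are locally finite off $0$ and do not contain $0$, and $|u_{kj}|\le C\sigma_k\le C|(x,y)|$ on $P_{kj}$. At each point $g$ is the supremum of $g_0$ and of those $u_{kj}$ for which the point lies in $P_{kj}$. In particular $g(0)=0$ and $|g|\le C|(x,y)|$.

**Step 4: a convex function dominating the $-u_{kj}$.** As in Section 5, $|(x,y)|$ handles the direction orthogonal to the rays; the layers are now strips around the lines $y=\sigma_k/b$. Let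
$$\varphi_2=C_7\Big(|(x,y)|+\sum_k\sigma_k\Big[\hat\eta_k\Big(\frac y{\sigma_k}-\frac1b\Big)-\hat\eta_k\Big(-\frac1b\Big)\Big]\Big),$$
with $\hat\eta_k$ convex, even and $C^2$, $\hat\eta_k''=1$ on $[-4\tau_k,4\tau_k]$, $|\hat\eta_k'|\le6\tau_k$. The $k$-th summand has modulus at most $6\tau_k|y|$, so the sum converges and $\varphi_2$ is finite and convex. Near $P_{kj}$ we have $|\frac y{\sigma_k}-\frac1b|<4\tau_k$, and $|(x,y)|/\sigma_k$ and $y/|(x,y)|$ lie between positive constants. Let $e_2=(0,1)$ and let $\hat x=(x,y)/|(x,y)|$, so $e_2\cdot\hat x\ge c'>0$. For $w=\lambda\hat x+w^\perp$ with $w^\perp\perp\hat x$ we have $\lambda^2(e_2\cdot\hat x)^2\le2(e_2\cdot w)^2+2|w^\perp|^2$, so $|w|^2\le C\big[(e_2\cdot w)^2+\sigma_k|w^\perp|^2/|(x,y)|\big]$. Hence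
$$\nabla^2|(x,y)|+\sigma_k^{-1}e_2\otimes e_2\ge c_7\sigma_k^{-1}I\qquad\text{near }P_{kj},$$
for some $c_7>0$. The second term on the left is the Hessian there of the $k$-th summand, and the other summands are convex. So for $C_7$ large, $\varphi_2+u_{kj}$ is convex near each point of $P_{kj}$, for all $k,j$.

**Step 5: $g$ is Lipschitz and DC.** Near any point $(x,y)\ne0$, $g$ is the maximum of $g_0$ and of the finitely many $u_{kj}$ with $(x,y)\in P_{kj}$: the other sets $P_{kj}$ are closed and locally finite, so a neighborhood of $(x,y)$ avoids them, and there the other $u_{kj}$ are undefined or less than $g_0$. Hence $g+\varphi_2$ is locally convex off $0$, and $g$ is locally Lipschitz off $0$ with a uniform constant. As $|g|\le C|(x,y)|$, $g$ is continuous at $0$. On segments avoiding $0$ the Lipschitz bound and, by (F2), the convexity of $g+\varphi_2$ hold; segments through $0$ follow by approximation and continuity. So $g$ is Lipschitz, $g+\varphi_2$ is convex on $\mathbb R^2$, and $g=(g+\varphi_2)-\varphi_2$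 is DC.

**Step 6: the graph is bad.** We have $LA=\{z\le\tilde g\}$ with $\tilde g(x,y)=c\,g(x/a,y/b)$, a Lipschitz DC function. Let $\Gamma$ be its graph, so $\Gamma=\partial(LA)$. For $\zeta>0$, $o_\zeta\notin LA$: the point $L^{-1}o_\zeta\in U_0$ has second coordinate $0$, while by Lemma 1(c) points of $B_{kj}\cap U_0$ have second coordinate at least $\sigma_k(\frac1b-3\tau_k)>0$. Since $LA$ is closed, a nearest point of $LA$ to $o_\zeta$ lies on $\partial(LA)=\Gamma$, so $d_\Gamma(o_\zeta)=d_{LA}(o_\zeta)$ for all $\zeta>0$. By (C), $\zeta\mapsto d_\Gamma((0,0,\zeta))-\zeta/\sqrt2$ is not DC on $\mathbb R$, so $\Gamma\notin\mathcal D_3$. This proves the first statement for $d=3$, with $\tilde g$ in the role of the function $g$ of Theorem 3.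

**Step 7: higher dimensions and the shear.** For $d>3$ use the Lipschitz DC function $(x,y,x_3,\dots,x_{d-1})\mapsto\tilde g(x,y)$. Its graph is $\Gamma\times\mathbb R^{d-3}$ up to a permutation of coordinates. The distance function of the graph, restricted to a suitable $3$-plane, is $d_\Gamma$, so it is not DC by (F3).

Finally, for a Lipschitz DC function $h$ on $\mathbb R^{d-1}$, the map $(x',z)\mapsto(x',z+h(x'))$ is Lipschitz and DC, and its inverse $(x',z)\mapsto(x',z-h(x'))$ is Lipschitz. So it is a bilipschitz DC bijection. It maps the hyperplane $\{z=0\}$, whose distance function $|z|$ is convex, onto the graph of $h$. $\blacksquare$
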